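\title{The minimality of Sacks forcing needs choice}

\begin{abstract}
Over a model of $\mathsf{ZFC}$ a Sacks real $s$ is minimal: every set in the extension either lies in the ground model or generates the whole extension. We show that this fails over models of $\mathsf{ZF}$. If the reals of $M$ are a countable union of countable sets, as in the Feferman--Levy model, then Sacks forcing over $M$ adds a Cohen real $b$ with $M\subsetneq M[b]\subsetneq M[s]$, and $(P(\omega)/\mathrm{fin})^M$ order-embeds into the models between $M$ and $M[s]$. In the other direction, dependent choice for relations on sets of reals suffices for minimality, for arbitrary sets in the extension.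
\end{abstract}

\section{Introduction}

Throughout, a \emph{transitive model} is a transitive set or a transitive proper class. Let $M$ be a transitive model of $\mathsf{ZF}$. A nonempty set $T\subseteq 2^{<\omega}$ closed under initial segments is a \emph{perfect tree} if every node of $T$ has two incomparable extensions in $T$. \emph{Sacks forcing} over $M$ is the set $\mathbb S$ of perfect trees in $M$, ordered by inclusion. An $M$-generic filter $G\subseteq\mathbb S$ determines a real $s\subseteq\omega$, the common branch of the trees in $G$; it is called \emph{Sacks-generic over $M$}, and $M[s]$ is the generic extension. For $A\in M[s]$ we write $M[A]$ for the least transitive model of $\mathsf{ZF}$ that includes $M$, contains $A$ and has the ordinals of $M$. Whenever we write $M[A]$, it is part of the assertion or of the hypothesis that this least model exists and is contained in $M[s]$.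

A generic real usually splits into smaller generic objects. If $b$ is a Cohen real over $M$, its even-numbered bits generate a model strictly between $M$ and $M[b]$ (Lemma~\ref{lem:cohen}). A Sacks real over a model of choice does not split at all. The \emph{minimality lemma} of Sacks says that if $M\models\mathsf{ZFC}$, then for every $A\in M[s]$ either $A\in M$ or $s\in M[A]$; hence no $M[A]$ lies strictly between $M$ and $M[s]$.

The proof is a fusion argument. Given a name for a new set $A$, one thins a perfect tree in $\omega$ steps so that at every splitting node the two sides force contradictory information about $A$; then $A$ tells which way $s$ turns at each splitting node. Every step selects finitely many subtrees, and nothing singles them out, so the proof uses choice. Williams \cite{Williams} asked whether this is unavoidable: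

\begin{quote}
\emph{Is it consistent that there are $M\models\mathsf{ZF}+\neg\mathsf{AC}$, a Sacks-generic real $s$ over $M$ and $A\in M[s]$ such that $M\subsetneq M[A]\subsetneq M[s]$?}
\end{quote}

One could hope for a choice-free proof. Only countably many selections are made, and for a real $A$ each of whose bits is decided by a finite part of $s$ they can be made canonically (Remark~\ref{rem:continuous}). A counterexample must therefore depend on $s$ in a way that finite parts of $s$ do not reveal. Such counterexamples exist, and the answer to the question is yes. Write $\mathbb R=2^\omega=P(\omega)$, and let $P(\omega)/\mathrm{fin}$ be the set of subsets of $\omega$ modulo finite difference, ordered by $[x]\le[y]$ if and only if $x\setminus y$ is finite.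

\begin{theorem}\label{thm:main}
Let $M$ be a transitive model of $\mathsf{ZF}$ in which $\mathbb R$ is a countable union of countable sets, and let $s$ be Sacks-generic over $M$. Then there is $b\in M[s]$, $b\subseteq\omega$, which is Cohen-generic over $M$ and satisfies $s\notin M[b]$. So $M\subsetneq M[b]\subsetneq M[s]$. Moreover, for $x,y\in P(\omega)\cap M$ we have $M[b\cap x]\subseteq M[b\cap y]$ if and only if $x\setminus y$ is finite. Thus $(P(\omega)/\mathrm{fin})^M$ order-embeds into the models between $M$ and $M[s]$.
\end{theorem}

The hypothesis is consistent by the classical theorem of Feferman and Levy \cite{FL}; see also \cite[Ch.~10]{Jech}. We include a short proof. Let $\mathrm{Fn}(X,Y)$ be the set of finite partial functions from $X$ to $Y$, ordered by reverse inclusion.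

\begin{theorem}[Feferman--Levy]\label{thm:FL}
Let $G$ be generic over $L$ (or over a countable $L_\alpha\models\mathsf{ZFC}$) for the finite-support product $P$ of the posets $\mathrm{Fn}(\omega,\aleph_{n+1})$, $n<\omega$, computed in the ground model. Then the extension by $G$ has a transitive submodel $M\models\mathsf{ZF}$, with the same ordinals, in which $\mathbb R$ is a countable union of countable sets. In any such $M$, countable choice fails.
\end{theorem}

\begin{corollary}\label{cor:answer}
If there is a transitive set model of $\mathsf{ZF}$, then there are a countable transitive $M\models\mathsf{ZF}+\neg\mathsf{AC}$, a Sacks-generic real $s$ over $M$ and $b\subseteq\omega$ with $M\subsetneq M[b]\subsetneq M[s]$. Without that assumption, such $M,s,b$ exist in a generic extension of $L$, with $M$ an inner model; so their existence is consistent relative to $\mathsf{ZF}$.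
\end{corollary}

A small amount of choice restores minimality. Let $\mathsf{DC}_{\mathbb R}$ be the statement: if $Y\subseteq\mathbb R$ is nonempty and $E\subseteq Y^2$ satisfies $\forall x\in Y\,\exists y\in Y\;xEy$, then there is a sequence $\langle x_n:n<\omega\rangle$ with $x_nEx_{n+1}$ for all $n$.

\begin{theorem}\label{thm:DC}
Let $M$ be a transitive model of $\mathsf{ZF}+\mathsf{DC}_{\mathbb R}$ and let $s$ be Sacks-generic over $M$. For every $A\in M[s]$ such that $M[A]$ exists, $A\in M$ or $s\in M[A]$.
\end{theorem}

Here is the idea of Theorem~\ref{thm:main}. The reals of $M$ can be arranged in levels $R_0\subseteq R_1\subseteq\cdots$, each closed under relative constructibility and each enumerated by a real of the next level. An $\omega$-sequence of trees in $M$ is coded by one real, so all its terms lie in one level: a fusion sequence cannot climb. We attach to each level $n$ a yes-or-no question about $s$ and let $b(n)$ be the answer. A tree of level $n$ can be thinned \emph{inside level $n$} to settle the questions below $n$; it leaves question $n$ open, and either answer can be secured by a subtree of level $n+1$. So every condition controls only finitely many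 bits of $b$, which makes $b$ a Cohen real, and passing to either side of a splitting node keeps the level, which makes $b$ blind to the turns of $s$.

We prove Theorem~\ref{thm:DC} first (Section~\ref{sec:DC}), because it shows what a counterexample has to defeat. Sections~\ref{sec:ladder}--\ref{sec:cohen} prove Theorem~\ref{thm:main}, and Section~\ref{sec:FL} proves Theorem~\ref{thm:FL} and Corollary~\ref{cor:answer}.

\section{Trees, forcing and absoluteness in ZF}\label{sec:prelim}

Everything in this section is proved in $\mathsf{ZF}$.

\subsection{Reals and codes}
For finite or infinite binary sequences, $u\sqsubseteq w$ means that $u$ is an initial segment of $w$; $u^\frown i$ is $u$ followed by the bit $i$; and $u\wedge w$ is the longest common initial segment of $u\ne w$. Subsets of $2^{<\omega}$ and of $2^{<\omega}\times 2^{<\omega}$, functions $\omega\to\omega$ (through their graphs) and $\omega$-sequences of reals are coded by reals in a fixed recursive way, and we identify these objects with their codes. The $k$-th real coded by $z$ is $(z)_k$, and $z$ \emph{enumerates} $C\subseteq\mathbb R$ if $C=\{(z)_k:k<\omega\}$; a nonempty set of reals is countable exactly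 when some real enumerates it. The join $x\oplus y$ is given by $(x\oplus y)(2k)=x(k)$ and $(x\oplus y)(2k+1)=y(k)$. The partial function $\omega\to\omega$ computed by the $e$-th oracle machine with oracle $y$ is $\Phi_e^y$. A function $g$ \emph{eventually dominates} $f$ if $f(m)\le g(m)$ for all but finitely many $m$.

\subsection{Perfect trees and splitting maps}
Let $T$ be a perfect tree. Then $[T]$ is the set of its infinite branches, and for $t\in T$ the perfect tree $T_t$ consists of the nodes of $T$ comparable with $t$. A node $t$ \emph{splits} in $T$ if $t^\frown0,t^\frown1\in T$. Above any node, $T$ continues uniquely up to a first splitting node; the first splitting node of $T$ is its \emph{stem}. Define $h_T:2^{<\omega}\to T$ by letting $h_T(\emptyset)=\mathrm{stem}(T)$ and letting $h_T(u^\frown i)$ be the first splitting node of $T$ extending $h_T(u)^\frown i$.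

All perfect trees built below arise from maps that behave like $h_T$. Call $k:2^{<\omega}\to2^{<\omega}$ a \emph{splitting map} if $k(u)^\frown i\sqsubseteq k(u^\frown i)$ for all $u$ and $i$. For $y\in2^\omega$ put $k(y)=\bigcup_nk(y\restriction n)\in2^\omega$, and let $\langle k\rangle$ be the set of initial segments of the nodes $k(u)$.

\begin{lemma}\label{lem:split}
Let $k$ be a splitting map and $T$ a perfect tree.
\begin{enumerate}
\item[(a)] $k(u)\sqsubseteq k(w)$ if and only if $u\sqsubseteq w$, and $k(u)^\frown i\sqsubseteq k(w)$ if and only if $u^\frown i\sqsubseteq w$.
\item[(b)] $h_T$ is a splitting map, $y\mapsto h_T(y)$ is a bijection $2^\omega\to[T]$, and $y$ is recursive in $T\oplus h_T(y)$.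
\item[(c)] $\langle k\rangle$ is a perfect tree, its splitting nodes are the nodes $k(u)$, and $h_{\langle k\rangle}=k$. Hence $[\langle k\rangle]=\{k(y):y\in2^\omega\}$.
\item[(d)] $h_T\circ k$ is a splitting map, and $\langle h_T\circ k\rangle$ is a perfect subtree of $T$ whose branches are the reals $h_T(k(y))$, $y\in2^\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u$ is a proper initial segment of $w$, then $k(u)$ is a proper initial segment of $k(w)$, by induction on $|w|$. If $u,w$ are incomparable and $a=u\wedge w$, then $k(u),k(w)$ extend $k(a)^\frown0,k(a)^\frown1$ in some order, so they are incomparable and $k(u)\wedge k(w)=k(a)$. This gives the first equivalence. If $k(u)^\frown i\sqsubseteq k(w)$, then $u^\frown j\sqsubseteq w$ for some $j$, so $k(u)^\frown j\sqsubseteq k(w)$ and $j=i$. The converse is the definition together with monotonicity.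

(b) The map is injective on $2^\omega$ by (a). Given $x\in[T]$, define $y(n)=x(|h_T(y\restriction n)|)$ by recursion. By induction $h_T(y\restriction n)\sqsubseteq x$, since a branch through a node passes through the first splitting node above it. So $x=h_T(y)$. The map $h_T$ is recursive in $T$, so $y$ is recursive in $T\oplus x$.

(c) Every node of $\langle k\rangle$ lies below some $k(u)$, and $k(u)$ splits in $\langle k\rangle$. Conversely let $\sigma$ split, say $\sigma^\frown0\sqsubseteq k(u)$ and $\sigma^\frown1\sqsubseteq k(w)$. Then $u,w$ are incomparable by (a), and $\sigma=k(u)\wedge k(w)=k(u\wedge w)$. The first splitting node is $k(\emptyset)$, and by (a) the splitting nodes above $k(u)^\frown i$ are the $k(w)$ with $u^\frown i\sqsubseteq w$, the first of which is $k(u^\frown i)$. So $h_{\langle k\rangle}=k$, and (b) describes the branches.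

(d) We have $h_T(k(u))^\frown i\sqsubseteq h_T(k(u)^\frown i)\sqsubseteq h_T(k(u^\frown i))$. Apply (c).
\end{proof}

\subsection{Forcing}
The forcing theorem holds over models of $\mathsf{ZF}$: for a poset $Q\in M$ the relation $q\Vdash\varphi$ is definable in $M$, and if $H\subseteq Q$ is $M$-generic, then $M[H]=\{\tau^H:\tau\in M\text{ a name}\}$ is a transitive model of $\mathsf{ZF}$ with the ordinals of $M$, in which a statement holds if and only if some condition in $H$ forces it. A condition \emph{decides} $\varphi$ if it forces $\varphi$ or $\neg\varphi$. Every condition has an extension deciding $\varphi$, and a condition that does not decide $\varphi$ has extensions forcing either answer. If $q\Vdash\tau\in\check X$, then $q'\Vdash\tau=\check x$ for some $q'\le q$ and $x\in X$.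

A transitive model $N$ of $\mathsf{ZF}$ with $M\subseteq N$ and $H\in N$ can evaluate names, so $M[H]\subseteq N$. Consequently, if $a\in M[H]$ and $H$ belongs to every transitive model of $\mathsf{ZF}$ that includes $M$ and contains $a$, then $M[a]$ exists and equals $M[H]$.

\begin{lemma}\label{lem:sacks}
Let $G\subseteq\mathbb S$ be $M$-generic and $s=\bigcup\{\mathrm{stem}(S):S\in G\}$. For $T\in\mathbb S$ we have $T\in G$ if and only if $s\in[T]$. Hence $M[s]=M[G]$.
\end{lemma}

\begin{proof}
Trees with stems of length at least $n$ are dense, so $s\in2^\omega$. Let $T\in G$ and $n<\omega$. Some $S\in G$ is below $T$ and has a stem of length at least $n$; then $s\restriction n\sqsubseteq\mathrm{stem}(S)\in T$. So $s\in[T]$. Conversely, the set $\{S:S\subseteq T\text{ or }\mathrm{stem}(S)\notin T\}$ is dense, because for $t\in S\setminus T$ the stem of $S_t$ extends $t$. Take $S\in G$ in this set. If $s\in[T]$, then $\mathrm{stem}(S)\in T$, so $S\subseteq T$ and $T\in G$.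
\end{proof}

The \emph{product lemma} needs no choice either: if $H_0\times H_1$ is $M$-generic for $Q_0\times Q_1$, then $H_0$ is $M$-generic and $H_1$ is $M[H_0]$-generic. The first part holds because $D\times Q_1$ is dense when $D\subseteq Q_0$ is. For the second, let $p\in H_0$ force that $\dot D$ is a dense subset of $\check Q_1$. The pairs $(q_0,q_1)$ with $q_0\Vdash\check q_1\in\dot D$ are dense below every $(p,q)$, so $H_0\times H_1$ contains such a pair.

A real $b$ is \emph{Cohen-generic over $M$} if every dense $D\subseteq2^{<\omega}$ in $M$ contains an initial segment of $b$, where $2^{<\omega}$ is ordered by end-extension. The generic filter $\{b\restriction n:n<\omega\}$ is recovered from $b$, so $M[b]$ exists and is the Cohen extension.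

\begin{lemma}\label{lem:cohen}
Let $b$ be Cohen-generic over a transitive $M\models\mathsf{ZF}$ and let $x,y\in P(\omega)\cap M$. Then $M[b\cap x]$ and $M[b\cap y]$ exist, and $M[b\cap x]\subseteq M[b\cap y]$ if and only if $x\setminus y$ is finite. In particular $b\notin M$.
\end{lemma}

\begin{proof}
For $a\in P(\omega)\cap M$ let $H_a=\{b\restriction F:F\subseteq a\text{ finite}\}\subseteq\mathrm{Fn}(a,2)$. Since $2^{<\omega}$ is dense in $\mathrm{Fn}(\omega,2)$, the filter $H_\omega$ is $M$-generic. For a partition $\omega=a\cup a'\cup a''$ in $M$ we have $\mathrm{Fn}(\omega,2)\cong\mathrm{Fn}(a,2)\times\mathrm{Fn}(a',2)\times\mathrm{Fn}(a'',2)$, so by the product lemma $H_a$ is $M$-generic and $H_{a'}$ is $M[H_a]$-generic. As $H_a$ is recovered from $a$ and $b\cap a$, the model $M[b\cap a]$ exists and equals $M[H_a]$.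

Let $d=x\setminus y$. If $d$ is finite, then $b\cap x=((b\cap y)\cap x)\cup(b\cap d)$ lies in $M[b\cap y]$. Let $d$ be infinite. For every $c\subseteq d$ in $M[b\cap y]$, the conditions in $\mathrm{Fn}(d,2)$ that disagree somewhere with the characteristic function of $c$ are dense, and $H_d$ is generic over $M[b\cap y]$. So $b\cap d\notin M[b\cap y]$. Since $b\cap d=(b\cap x)\setminus y$ and $y\in M$, also $b\cap x\notin M[b\cap y]$. For the last sentence take $x=\omega$, $y=\emptyset$.
\end{proof}

\subsection{Absoluteness and relative constructibility}
A formula about reals is \emph{arithmetical} if it quantifies over $\omega$ only; such formulas are absolute between transitive models of $\mathsf{ZF}$. A statement is $\Pi^1_1$ in the real $a$ if it has the form $\forall x\in\mathbb R\;\psi(a,x)$ with $\psi$ arithmetical.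

\begin{lemma}[Mostowski]\label{lem:abs}
If $N\subseteq N'$ are transitive models of $\mathsf{ZF}$ and $a\in\mathbb R\cap N$, then a statement $\Pi^1_1$ in $a$ holds in $N$ if and only if it holds in $N'$.
\end{lemma}

We recall why no choice is involved. Replacing existential number quantifiers by functions that give least witnesses, one writes $\exists x\,\neg\psi(a,x)$ as ``the tree $W_a$ has an infinite branch'', where $W_a\subseteq\omega^{<\omega}$ is recursive in $a$. In $N$, assign ordinal ranks to the nodes of $W_a$ by transfinite recursion as far as possible. Either every node receives a rank, or every unranked node has an unranked successor and the leftmost path through the unranked nodes is a branch. A branch in $N$ is a branch in $N'$, and a rank function in $N$ excludes a branch in $N'$.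

For reals $x_1,\dots,x_j\in M$, the model $L[x_1,\dots,x_j]$, computed in $M$, is the least transitive model of $\mathsf{ZF}$ that has the ordinals of $M$ and contains the $x_i$. It equals $L[x]$ for a join $x$ of the $x_i$. The model $L[x]$ satisfies $\mathsf{ZFC}+\mathsf{CH}$, has a canonical well-order definable from $x$, and contains every real arithmetically definable from $x$. These models are the places inside $M$ where choice is available.

\section{Minimality from dependent choice for reals}\label{sec:DC}

In the fusion argument two kinds of objects appear at each step: subtrees, and points $x$ about whose membership in $A$ the subtrees disagree. The points come from an arbitrary set, on which $\mathsf{DC}_{\mathbb R}$ has no grip. The proof below selects only the trees, which are reals, and decodes $s$ by looking at all points at once.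

\begin{proof}[Proof of Theorem~\ref{thm:DC}]
Let $G$ be the generic filter of $s$ and let $A\in M[s]\setminus M$. We first reduce to a subset of a ground-model set. Let $A'$ be an $\in$-minimal element of the transitive closure of $\{A\}$ that is not in $M$. Then $A'\in M[A]$ by transitivity, and all elements of $A'$ lie in $M$. With $\alpha$ the rank of $A'$, which is an ordinal of $M$, we get $A'\subseteq X:=V_\alpha^M\in M$. Let $\dot A$ be a name for $A'$ and let $T_0\in G$ force that $\dot A\subseteq\check X$ and that $\dot A$ is not an element of the check name of $P(X)^M$. Work in $M$. Say that $U,U'\in\mathbb S$ \emph{disagree} if for some $x\in X$ one of them forces $\check x\in\dot A$ and the other forces $\check x\notin\dot A$.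

\emph{One step: if $T,T'\le T_0$, there are $U\le T$ and $U'\le T'$ that disagree.} Suppose $T$ decides ``$\check x\in\dot A$'' for every $x\in X$, and let $B=\{x\in X:T\Vdash\check x\in\dot A\}$. Then $T\Vdash\dot A=\check B$: if an extension of $T$ forces $\rho\in\dot A$, a further extension forces $\rho=\check x$ for some $x\in X$, and then $x\in B$ because $T$ decides ``$\check x\in\dot A$''. This contradicts $T\le T_0$. So some $x\in X$ is not decided by $T$. Let $U'\le T'$ decide ``$\check x\in\dot A$'' and let $U\le T$ decide it the other way.

\emph{Fusion.} Fix $T\le T_0$. A \emph{system of height $n$} is a family $\langle U(u):|u|\le n\rangle$ of perfect trees such that $U(\emptyset)=T$ and, for $|u|<n$ and $k(u)=\mathrm{stem}(U(u))$,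
\[
U(u^\frown i)\le U(u)_{k(u)^\frown i}\quad(i=0,1),\qquad U(u^\frown0)\text{ and }U(u^\frown1)\text{ disagree.}
\]
There is a system of height $0$, and a system of height $n$ extends to one of height $n+1$ by $2^n$ applications of the step above; finitely many selections need no choice. Systems are coded by reals. Applying $\mathsf{DC}_{\mathbb R}$ to the set of codes, with the relation ``extends by one level'', and taking the union gives a family $\langle U(u):u\in2^{<\omega}\rangle$ with the displayed properties for all $u$. This is the only use of choice.

All nodes of $U(u^\frown i)$ are comparable with $k(u)^\frown i$, so its stem extends $k(u)^\frown i$, and $k$ is a splitting map. Let $S=\langle k\rangle$. Then $S\le T$, since $k(w)\in U(w)\subseteq T$. Moreover $S_{k(u)^\frown i}\subseteq U(u^\frown i)$: a node of $S$ comparable with $k(u)^\frown i$ either lies below $k(u^\frown i)$, or extends $k(u)^\frown i$ and lies below some $k(w)$, where $u^\frown i\sqsubseteq w$ by Lemma~\ref{lem:split}(a) and hence $k(w)\in U(w)\subseteq U(u^\frown i)$. By Lemma~\ref{lem:split}(c) the $k(u)$ are all the splitting nodes of $S$, so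
\begin{equation}\label{eq:disagree}
S_{t^\frown0}\text{ and }S_{t^\frown1}\text{ disagree for every splitting node $t$ of $S$.}
\end{equation}
Trees with property \eqref{eq:disagree} are dense below $T_0$. Fix such an $S$ in $G$.

\emph{Decoding.} For $t\in S$ let $B_t=\{x\in X:S_t\Vdash\check x\in\dot A\}$ and $C_t=\{x\in X:S_t\Vdash\check x\notin\dot A\}$. By definability of forcing, $\langle B_t,C_t:t\in S\rangle\in M$. Call $t\in S$ \emph{correct} if $B_t\subseteq A'$ and $C_t\cap A'=\emptyset$. The set of correct nodes is in $M[A]$, and we show that it is the set of initial segments of $s$. If $t\sqsubseteq s$, then $s\in[S_t]$, so $S_t\in G$ by Lemma~\ref{lem:sacks} and $t$ is correct. Let $t\in S$, $t\not\sqsubseteq s$, and $a=t\wedge s$. Then $a^\frown i\sqsubseteq s$ and $a^\frown(1-i)\sqsubseteq t$ for some $i$, and $a$ splits in $S$. By \eqref{eq:disagree} there is $x$ decided oppositely by $S_{a^\frown i}$ and $S_{a^\frown(1-i)}$. The node $a^\frown i$ is correct, so $S_{a^\frown(1-i)}$, and with it the stronger condition $S_t$, decides ``$\check x\in\dot A$'' in the way that is false for $A'$. So $t$ is not correct. Hence $s\in M[A]$.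
\end{proof}

By Lemma~\ref{lem:cohen}, a Cohen real $b\in M[s]$ gives $M\subsetneq M[b\cap x]\subsetneq M[b]\subseteq M[s]$ for the set $x$ of even numbers. So under $\mathsf{DC}_{\mathbb R}$ Sacks forcing adds no Cohen real, in contrast with Theorem~\ref{thm:main}.

\begin{remark}\label{rem:continuous}
Let $A=A'\subseteq\omega$, use $\omega$ in place of $X$, and suppose that for every $x\in\omega$ there is $l$ such that all conditions below $T_0$ with stem of length at least $l$ decide ``$\check x\in\dot A$''. Then the proof needs no choice. Indeed, let $T,T'\le T_0$, let $x$ be undecided by $T$ and let $l$ be as above. Each $T_t$ with $t\in T$, $|t|=l$, decides ``$\check x\in\dot A$''. Every $V\le T$ is compatible with one of these trees, through $V_t\le T_t$, so both answers occur among them. Hence $U=T_t$ and $U'=T'_{t'}$ disagree for suitable nodes $t,t'$, and one takes the first such pair of nodes.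
\end{remark}

\section{A ladder of countable sets of reals}\label{sec:ladder}

From now until the end of Section~\ref{sec:cohen}, $M$ is as in Theorem~\ref{thm:main}. An arbitrary cover of $\mathbb R$ by countable sets has no closure properties. We replace it by one in which ``level'' is a robust notion: constructions from objects of level $n$ stay at level $n$, while level $n+1$ sees level $n$ as countable.

\begin{definition}
A \emph{ladder} is a sequence $\langle R_n:n<\omega\rangle$ of sets of reals such that for all $n$:
\begin{enumerate}
\item[(L1)] $R_n\subseteq R_{n+1}$, and $\bigcup_nR_n=\mathbb R$;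
\item[(L2)] some $z\in R_{n+1}$ enumerates $R_n$;
\item[(L3)] if $x,y\in R_n$, then $\mathbb R\cap L[x\oplus y]\subseteq R_n$.
\end{enumerate}
\end{definition}

In the Feferman--Levy model the levels are simply the reals of an increasing chain of $\mathsf{ZFC}$ models (Section~\ref{sec:FL}). In general we close the given countable sets under relative constructibility, and must check that they stay countable.

\begin{lemma}\label{lem:Lx}
In $M$, the set $\mathbb R\cap L[x]$ is countable for every real $x$.
\end{lemma}

\begin{proof}
Let $\mathbb R=\bigcup_nC_n$ with each $C_n$ countable. A countable union of countable sets is countable once enumerations of the pieces are available as a sequence, and $L[x]$ supplies them if it computes $\omega_1$ correctly. So suppose $\omega_1^{L[x]}=\omega_1$. The set $C_n\cap L[x]$ is countable, so its order type $\alpha_n$ in the canonical well-order of $L[x]$ is below $\omega_1=\omega_1^{L[x]}$. For $0<\alpha<\omega_1^{L[x]}$ let $\eta_\alpha$ be the $L[x]$-least surjection $\omega\to\alpha$. Send a pair $(n,j)$ with $\alpha_n>0$ to the $\eta_{\alpha_n}(j)$-th element of $C_n\cap L[x]$. This map is defined without choice and is onto $\mathbb R\cap L[x]$,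 which is therefore countable. But $\omega_1^{L[x]}$ injects into $\mathbb R\cap L[x]$, since $L[x]\models\mathsf{ZFC}$, and this makes $\omega_1$ countable. Hence $\omega_1^{L[x]}<\omega_1$. By $\mathsf{CH}$ in $L[x]$, the set $\mathbb R\cap L[x]$ is in bijection with the countable ordinal $\omega_1^{L[x]}$.
\end{proof}

\begin{lemma}\label{lem:ladder}
In $M$ there is a ladder.
\end{lemma}

\begin{proof}
Let $\mathbb R=\bigcup_nC_n$ with $C_n$ countable. Taking finite unions and dropping empty sets, assume $\emptyset\ne C_n\subseteq C_{n+1}$. For a nonempty countable $C\subseteq\mathbb R$ let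
\[
C^*=\bigcup\{\mathbb R\cap L[y_1,\dots,y_j]:j\ge1,\ y_1,\dots,y_j\in C\}\supseteq C.
\]
If $z$ enumerates $C$, then $C^*\subseteq\mathbb R\cap L[z]$, so $C^*$ is countable by Lemma~\ref{lem:Lx}. If $x\in L[\vec y\,]$ and $x'\in L[\vec y\,']$, then $L[x\oplus x']\subseteq L[\vec y,\vec y\,']$, so $C^*$ has the closure property (L3). Let $n_0=0$, and let $n_{k+1}$ be the least $m>n_k$ such that $C_m$ contains a real enumerating $C_{n_k}^*$; such an $m$ exists because the $C_m$ increase to $\mathbb R$. Only the number $n_{k+1}$ is recorded, not the enumerating real, so the recursion uses no choice. Then $R_k=C^*_{n_k}$ is a ladder.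
\end{proof}

Fix a ladder $\langle R_n\rangle\in M$. Each $R_n$ has an enumeration $z$, but $M$ has no sequence $\langle z_n\rangle$ of enumerations of all levels, since it would make $\mathbb R$ countable.

\section{One question for each level}\label{sec:questions}

We want sets of reals $X_n$, the questions being ``$s\in X_n$?''. There are three demands. The sequence $\langle X_n\rangle$ must be definable from the ladder alone, so $X_n$ cannot mention a particular enumeration of $R_n$. Yet $X_n$ should be simply definable from any one enumeration, so that perfect trees can decide it and their decisions persist to $M[s]$. Finally, every perfect tree of level $n$ must have perfect subsets both inside and outside $X_n$. The question ``does $x$, with help from level $n$, compute a function that outgrows level $n$?'' meets all three.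

\begin{definition}
In any transitive model of $\mathsf{ZF}$ including $M$, let $X_n$ be the set of reals $x$ such that for some $r\in R_n$ and $e<\omega$, $\Phi_e^{r\oplus x}$ is a total function that eventually dominates every $f\in\omega^\omega\cap R_n$.
\end{definition}

Let $\psi(z,x)$ be the arithmetical formula saying that there are $l,e$ such that $\Phi_e^{(z)_l\oplus x}$ is total and, for every $j$ such that $(z)_j$ codes a function $f:\omega\to\omega$, eventually dominates $f$. If $z$ enumerates $R_n$, then $x\in X_n\iff\psi(z,x)$. So for $T\in\mathbb S$ the statements ``$[T]\subseteq X_n$'' and ``$[T]\cap X_n=\emptyset$'' are $\Pi^1_1$ in $T\oplus z$, and by Lemma~\ref{lem:abs} they are absolute between $M$ and $M[s]$. Each use of this fact concerns one $n$ and one $z$.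

\subsection{Question $n$ is open at level $n$}
Work in $M$. Fix $n$ and $z\in R_{n+1}$ enumerating $R_n$, by (L2). Let $g(m)$ be the maximum of $0$ and the values $f(m)$, where $f$ ranges over the functions coded by $(z)_0,\dots,(z)_m$. A function $f=(z)_j$ satisfies $f(m)\le g(m)$ for $m\ge j$, so $g$ eventually dominates every function in $R_n$. Let $c\in2^\omega$ be the code of $g$; it is arithmetical in $z$, and $g$ is recursive in $c$.

\begin{example}\label{ex:full}
Let $T=2^{<\omega}$, which lies in $R_n$ by (L3). To answer ``yes'', write $c$ into the even positions and leave the odd positions free: every branch $c\oplus y$ of the perfect tree $T^1=\{u:u(2k)=c(k)\text{ whenever }2k<|u|\}$ computes $g$, so $[T^1]\subseteq X_n$.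

To answer ``no'', we must defeat all pairs $(r,e)$. Consider the machine that ignores $r$ and outputs, on input $m$, the $m$-th element of $x\subseteq\omega$ in increasing order, counting from $0$. Let $f(m)=2m+1$, a function in $R_n$. Given a node $u$ of length $l$ with $a$ ones and a number $k$, put $m=\max(l,k)$ and let $u'$ be $u$ followed by $m+1$ ones. For every $x\sqsupseteq u'$ the $m$-th element of $x$ is $l+m-a\le2m<f(m)$. So for each $k$ the nodes that force the output below $f$ at some $m\ge k$ are dense, and for a real meeting all these dense sets the output does not dominate $f$. There are countably many such requirements, listed by $z$, and a perfect tree $T^0$ can meet all of them on all branches.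

The step to level $n+1$ cannot be avoided. If $x,r\in R_n$ and $\Phi_e^{r\oplus x}$ is total, then $\Phi_e^{r\oplus x}+1\in R_n$ by (L3), and $\Phi_e^{r\oplus x}$ does not dominate it. So $R_n\cap X_n=\emptyset$, and a perfect tree with all branches in $X_n$ is not in $R_n$, for otherwise its leftmost branch would be.
\end{example}

For a general tree $T\in R_n$ we transport both constructions along $h_T$. Decoding $c$ from a branch now requires $T$ as an oracle; this is why the definition of $X_n$ allows a parameter $r\in R_n$.

\begin{lemma}\label{lem:both}
In $M$, let $T\in R_n$ be a perfect tree. There are perfect trees $T^0,T^1\subseteq T$ in $R_{n+1}$ with $[T^1]\subseteq X_n$ and $[T^0]\cap X_n=\emptyset$.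
\end{lemma}

\begin{proof}
Let $h=h_T$ and let $z,g,c$ be as above. Both trees will have the form $\langle h\circ v\rangle$ for a splitting map $v\in L[T\oplus z]$. By Lemma~\ref{lem:split}(d) such a tree is a perfect subtree of $T$ with branches $h(v(y))$, $y\in 2^\omega$, and it lies in $R_{n+1}$ by (L3), because $T,z\in R_{n+1}$.

\emph{The tree $T^1$.} For $t\in2^l$ let $v(t)=\langle c(0),t(0),c(1),t(1),\dots,t(l-1),c(l)\rangle$. This is a splitting map with $v(y)=c\oplus y$. Let $T^1=\langle h\circ v\rangle$ and let $x=h(c\oplus y)$ be a branch. By Lemma~\ref{lem:split}(b), $c\oplus y$ is recursive in $T\oplus x$, hence so is $g$. So $x\in X_n$, witnessed by $r=T$.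

\emph{The tree $T^0$: the functions to be avoided.} For $\sigma\in2^{<\omega}$ write $\Phi_e^{r\oplus\sigma}(m){\downarrow}$ if the computation halts and queries the second half of the oracle only at positions below $|\sigma|$. In that case $\Phi_e^{r\oplus x}(m)$ has the same value for all $x\sqsupseteq\sigma$. Conversely, if $\Phi_e^{r\oplus x}(m)$ halts, then $\Phi_e^{r\oplus\sigma}(m){\downarrow}$ for all sufficiently long $\sigma\sqsubseteq x$.

Fix a recursive enumeration $(u_j)_{j<\omega}$ of $2^{<\omega}$, and fix $r\in R_n$, $e<\omega$. The role of $2m+1$ in Example~\ref{ex:full} is to exceed, at $m$, a value that can be reached above each short node. Accordingly, let $u'(j,m)$ be the first $u'\sqsupseteq u_j$ in the enumeration with $\Phi_e^{r\oplus h(u')}(m){\downarrow}$, if there is one, and put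
\[
f_{r,e}(m)=1+\max\{\Phi_e^{r\oplus h(u'(j,m))}(m):j\le m,\ u'(j,m)\text{ exists}\}\qquad(\max\emptyset=0).
\]
This function is arithmetical in $T\oplus r$ and does not involve $z$. So $f_{r,e}\in R_n$ by (L3): it is among the functions that a witness to $x\in X_n$ has to dominate.

\emph{The dense sets.} For $k<\omega$ let $E_{r,e,k}$ be the set of $u\in2^{<\omega}$ such that for some $m\ge k$,
\begin{enumerate}
\item[(i)] no $u'\sqsupseteq u$ satisfies $\Phi_e^{r\oplus h(u')}(m){\downarrow}$, or
\item[(ii)] $\Phi_e^{r\oplus h(u)}(m){\downarrow}$ with value less than $f_{r,e}(m)$.
\end{enumerate}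
This set is dense. Given $u=u_j$, let $m=\max(j,k)$. If $u'(j,m)$ does not exist, then $u$ satisfies (i). Otherwise $u'(j,m)\sqsupseteq u$ satisfies (ii), because $j\le m$.

Suppose $w\in2^\omega$ has an initial segment in every $E_{r,e,k}$; we claim $x=h(w)\notin X_n$. Fix $r,e,k$ and let $u\sqsubseteq w$ be in $E_{r,e,k}$, witnessed by $m\ge k$. In case (i), $\Phi_e^{r\oplus x}(m)$ is undefined, since otherwise $\Phi_e^{r\oplus h(u')}(m){\downarrow}$ for all long $u'\sqsubseteq w$, some of which extend $u$. In case (ii), $\Phi_e^{r\oplus x}(m)<f_{r,e}(m)$, since $h(u)\sqsubseteq x$. As $k$ was arbitrary, $\Phi_e^{r\oplus x}$ is either not total or below $f_{r,e}$ infinitely often. So no pair $(r,e)$ witnesses $x\in X_n$.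

\emph{Meeting all dense sets.} Only now is $z$ used. The sets $E_{(z)_l,e,k}$ are uniformly arithmetical in $T\oplus z$, so $L[T\oplus z]$ has a list $E_0,E_1,\dots$ of all of them. Let $v(\emptyset)=\emptyset$ and let $v(t^\frown i)$ be the first extension of $v(t)^\frown i$ in $E_{|t|}$. Then $v\in L[T\oplus z]$ is a splitting map, and for every $y$ the real $v(y)$ has the initial segment $v(y\restriction(j+1))\in E_j$ for each $j$. By the claim, no branch of $T^0=\langle h\circ v\rangle$ is in $X_n$.
\end{proof}

\subsection{Earlier questions can be settled within the level}
An arbitrary tree $T\in R_n$ need not have settled the questions $i<n$. It matters that they can be settled without leaving $R_n$: if settling them pushed the tree up to a higher level, new questions would fall below the level of the tree, and we would not know which bits of $b$ are still free. The remedy is to apply the perfect set theorem (in $\mathsf{ZFC}$, every uncountable Borel subset of $2^\omega$ includes $[T']$ for a perfect tree $T'$) inside a model all of whose reals have level $n$.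

\begin{lemma}\label{lem:settle}
In $M$, let $i<n$ and let $T\in R_n$ be a perfect tree. There is a perfect tree $T'\subseteq T$ in $R_n$ with $[T']\subseteq X_i$ or $[T']\cap X_i=\emptyset$.
\end{lemma}

\begin{proof}
By (L2) and $i<n$ there is $z\in R_{i+1}\subseteq R_n$ enumerating $R_i$. Let $w=T\oplus z$. In $L[w]\models\mathsf{ZFC}$ the uncountable set $[T]$ is the union of the Borel sets $\{x\in[T]:\psi(z,x)\}$ and $\{x\in[T]:\neg\psi(z,x)\}$. One of them is uncountable, so it includes $[T']$ for a perfect tree $T'\in L[w]$. Every node of $T'$ lies on a branch of $T'$ in $L[w]$, so $T'\subseteq T$. By (L3), $T'\in R_n$. The statement $\forall x\in[T']\;\psi(z,x)$, or $\forall x\in[T']\;\neg\psi(z,x)$, is $\Pi^1_1$ and holds in $L[w]$, so it holds in $M$ by Lemma~\ref{lem:abs}.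
\end{proof}

For $i=n$ the conclusion is false by Lemma~\ref{lem:both}, applied to $T'$.

\section{The Cohen real}\label{sec:cohen}

Let $s$ be Sacks-generic over $M$ with generic filter $G$. In $M[s]$ define $b\in2^\omega$ by
\[
b(n)=1\iff s\in X_n .
\]
The definition uses only $s$ and the ladder, so $b\in M[s]$. The next notion records both what a tree knows about $b$ and that it knows nothing more.

\begin{definition}
Let $p\in2^n$. A tree $T\in\mathbb S$ \emph{secures} $p$ if $T\in R_n$ and, in $M$, for every $i<n$: $[T]\subseteq X_i$ if $p(i)=1$, and $[T]\cap X_i=\emptyset$ if $p(i)=0$.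
\end{definition}

The relation ``$T$ secures $p$'' is a set in $M$.

\begin{lemma}\label{lem:secure}
\begin{enumerate}
\item[(a)] If $T\in G$ secures $p$, then $p\sqsubseteq b$.
\item[(b)] Every $T\in\mathbb S$ has an extension securing some $p\in2^{<\omega}$.
\item[(c)] If $T$ secures $p$ and $p\sqsubseteq q\in2^{<\omega}$, then some $T'\le T$ secures $q$.
\item[(d)] If $T$ secures $p$ and $t\in T$, then $T_t$ secures $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $i<|p|$ the statement $[T]\subseteq X_i$ or $[T]\cap X_i=\emptyset$ passes from $M$ to $M[s]$, and $s\in[T]$ by Lemma~\ref{lem:sacks}.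

(b) By (L1), $T\in R_n$ for some $n$. Apply Lemma~\ref{lem:settle} successively for $i=0,\dots,n-1$. The trees obtained decrease and stay in $R_n$, and a subtree keeps the answers already given.

(c) If $T$ secures $p\in2^n$, then $T\in R_n$, and the tree $T^i\in R_{n+1}$ of Lemma~\ref{lem:both} secures $p^\frown i$. Iterate $|q|-|p|$ times.

(d) $T_t\in L[T]$, so $T_t\in R_{|p|}$ by (L3), and $[T_t]\subseteq[T]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$b$ is Cohen-generic over $M$.} Let $D\in M$ be dense in $2^{<\omega}$. Given $T\in\mathbb S$, take $T'\le T$ securing some $p$, then $q\sqsupseteq p$ in $D$, then $T''\le T'$ securing $q$, by Lemma~\ref{lem:secure}(b),(c). So the trees securing an element of $D$ form a dense set in $M$. One of them is in $G$, and by Lemma~\ref{lem:secure}(a) $b$ has an initial segment in $D$.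

\emph{$s\notin M[b]$.} The simplest instance, $s\ne b$, shows the mechanism. Let $T'$ secure $p$ and have stem $t$. Choose any $q\sqsupseteq p$ longer than $t$, and let $i\ne q(|t|)$. The tree $T'_{t^\frown i}$ still secures $p$, so it has an extension securing $q$, and this extension guarantees $s(|t|)\ne b(|t|)$. We first commit to the future of $b$ and then let $s$ turn the other way.

In general, let $\tau\in M$ be a name for Cohen forcing; we show $\tau^b\ne s$. For $t\in2^{<\omega}$ let $\varphi_t$ be the statement ``$\tau\in2^\omega$ and $\check t\sqsubseteq\tau$'' of the Cohen forcing language. Let $\mathcal D\in M$ be the set of $T''\in\mathbb S$ for which there are $q,t\in 2^{<\omega}$ and $i<2$ such that $T''$ secures $q$, $t^\frown i\sqsubseteq\mathrm{stem}(T'')$, and $q\Vdash\neg\varphi_{t^\frown i}$ in Cohen forcing.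

The set $\mathcal D$ is dense. Given $T$, let $T'\le T$ secure some $p$, and let $t=\mathrm{stem}(T')$. Take a Cohen condition $q\sqsupseteq p$ deciding $\varphi_{t^\frown0}$. If $q\Vdash\neg\varphi_{t^\frown0}$, let $i=0$. If $q\Vdash\varphi_{t^\frown0}$, let $i=1$; then $q\Vdash\neg\varphi_{t^\frown1}$, because $\varphi_{t^\frown0}$ and $\varphi_{t^\frown1}$ contradict each other. Since $t$ splits in $T'$, the node $t^\frown i$ is in $T'$, and $T'_{t^\frown i}$ secures $p$ by Lemma~\ref{lem:secure}(d). By (c) some $T''\le T'_{t^\frown i}$ secures $q$. Its stem extends $t^\frown i$, so $T''\in\mathcal D$.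

Take $T''\in G\cap\mathcal D$ with witnesses $q,t,i$. Then $t^\frown i\sqsubseteq s$, and $q\sqsubseteq b$ by Lemma~\ref{lem:secure}(a). Since $b$ is Cohen-generic over $M$ and $q\Vdash\neg\varphi_{t^\frown i}$, the set $\tau^b$ is not a real extending $t^\frown i$. So $\tau^b\ne s$.

\emph{The intermediate models.} We have $b\notin M$ by Lemma~\ref{lem:cohen} and $M[b]\subseteq M[s]$ because $b\in M[s]$, so $M\subsetneq M[b]\subsetneq M[s]$. Lemma~\ref{lem:cohen} also gives the equivalence for $x,y\in P(\omega)\cap M$. It says that $[x]\mapsto M[b\cap x]$ is well defined on $(P(\omega)/\mathrm{fin})^M$, injective, and preserves and reflects order; its values lie between $M$ and $M[b]$.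
\end{proof}

\begin{remark}
It is instructive to watch the proof of Theorem~\ref{thm:DC} break down for the natural name $\dot b$. Let $M$ be countable, so that a condition forces a statement exactly when the statement holds for all generic filters containing the condition. By Lemma~\ref{lem:both} and absoluteness, no tree in $R_m$ decides $\dot b(m)$. Systems of every finite height exist. Suppose $M$ contained a full family $\langle U(u):u\in2^{<\omega}\rangle$. Its code lies in some $R_n$, so all $U(u)$ lie in $R_n$ by (L3) and decide no bit $m\ge n$. For $j\le n$ let $u_j$ be the sequence of $j$ zeros and let $m_j$ be a bit on which $U(u_j{}^\frown0)$ and $U(u_j{}^\frown1)$ disagree. Then $m_j<n$, and $m_j$ is not decided by $U(u_j)$ but is decided by $U(u_{j'})$ for $j'>j$. So $m_0,\dots,m_n$ are $n+1$ distinct numbers below $n$, which is absurd.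
\end{remark}

\section{The Feferman--Levy model}\label{sec:FL}

For a set $A$, let $L_0(A)$ be the transitive closure of $\{A\}$, let $L_{\beta+1}(A)$ be the set of subsets of $L_\beta(A)$ definable over it with parameters, and take unions at limits. The union $L(A)$ of all levels is the least transitive model of $\mathsf{ZF}$ containing $A$ and all ordinals. By induction on the hierarchy, every element of $L(A)$ is definable in some $L_\gamma(A)$, $\gamma$ a limit ordinal, from finitely many ordinals and finitely many elements of $L_0(A)$.

\begin{proof}[Proof of Theorem~\ref{thm:FL}]
We write the proof for $L$; for a countable $L_\alpha\models\mathsf{ZFC}$, read $L_\alpha$ for $L$ and carry out all constructions in $L_\alpha[G]$. A condition $p\in P$ is a sequence $\langle p_i:i<\omega\rangle$ with $p_i\in\mathrm{Fn}(\omega,\aleph_{i+1}^L)$ and $p_i=\emptyset$ for all but finitely many $i$. Let $G_i$ be the projection of $G$ to the $i$-th factor, and put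
\[
V_n=L[G_0,\dots,G_{n-1}],\qquad R_n=\mathbb R\cap V_n,\qquad\bar R=\langle R_n:n<\omega\rangle,\qquad M=L(\bar R),
\]
all computed in $L[G]$. The model $M$ knows each $R_n$ and each of its elements, but it is not given $G$.

\emph{Each $R_n$ is countable in $M$.} The product $P_{<n}$ of the first $n$ factors has size at most $\aleph_n^L$ in $L$. A real $\tau^{G_0\times\dots\times G_{n-1}}$ of $V_n$ is determined by the generic filter and the set $\{(k,p):p\Vdash\check k\in\tau\}\subseteq\omega\times P_{<n}$, and by $\mathsf{GCH}$ there are at most $\aleph_{n+1}^L$ such sets in $L$. So $V_n$ has a surjection from $\aleph_{n+1}^L$ onto $R_n$. By density $\bigcup G_n$ maps $\omega$ onto $\aleph_{n+1}^L$, so $R_n$ is countable in $V_{n+1}$. A real of $V_{n+1}$ enumerating $R_n$ lies in $R_{n+1}\subseteq M$.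

\emph{$\mathbb R\cap M=\bigcup_nR_n$.} The inclusion $\supseteq$ holds by transitivity of $M$. Let $y\in\mathbb R\cap M$. An element of $L_0(\bar R)$ is either a real in some $R_m$ or definable from $\bar R$ and a natural number. Finitely many reals from $\bigcup_mR_m$ lie in one $R_n$ and are definable from their join $r\in R_n$. So there are $n$, $r\in R_n$, ordinals $\gamma,\vec\alpha$ and a formula $\varphi$ with
\[
y=\{k<\omega:L_\gamma(\bar R)\models\varphi(k,\vec\alpha,\bar R,r)\}.
\]
We show $y\in V_n$ by homogeneity of the remaining forcing. By the product lemma $L[G]=V_n[H]$, where $H$ is $V_n$-generic for the finite-support product $P_{\ge n}$ of the factors with index at least $n$. For a $V_n$-generic $K\subseteq P_{\ge n}$ let $\bar R^K$ be the sequence whose $m$-th term is $R_m$ for $m<n$ and $\mathbb R\cap V_n[K\restriction[n,m)]$ for $m\ge n$, where $K\restriction[n,m)$ is the projection to the factors $n,\dots,m-1$. It is definable in $V_n[K]$ from $K$ and $G_0,\dots,G_{n-1}$, and $\bar R^H=\bar R$. Let $\theta_k$ be the statement ``$L_\gamma(\bar R^{\dot K})\models\varphi(k,\vec\alpha,\bar R^{\dot K},r)$'' of the forcing language over $V_n$, with $\dot K$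 the canonical name of the generic filter.

\emph{Claim: every $q\in P_{\ge n}$ belongs to a $V_n$-generic $K$ with $V_n[K]=V_n[H]$ and $\bar R^K=\bar R$.} The conditions $p$ with $\mathrm{dom}(p_i)\supseteq\mathrm{dom}(q_i)$ for all $i$ are dense; take such a $p\in H$. For $i\ge n$ and $j\in\mathrm{dom}(q_i)$ let $\sigma_{i,j}$ be the permutation of $\aleph_{i+1}^L$ that exchanges $p_i(j)$ and $q_i(j)$ and fixes everything else; for all other pairs $(i,j)$ let $\sigma_{i,j}$ be the identity. Then $\pi(c)_i(j)=\sigma_{i,j}(c_i(j))$ defines an automorphism $\pi\in V_n$ of $P_{\ge n}$ with $\pi(p)\le q$. So $K=\pi''H$ is $V_n$-generic, contains $q$, and $V_n[K]=V_n[H]$. Since $\pi$ acts on each factor separately, $K\restriction[n,m)$ is the image of $H\restriction[n,m)$ under an automorphism in $V_n$, so these two filters generate the same extension of $V_n$, for every $m\ge n$. Hence $\bar R^K=\bar R$.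

If $k\in y$, then $\theta_k$ is true for every $K$ as in the Claim, so no $q$ forces $\neg\theta_k$, that is, the trivial condition $\mathbf 1$ forces $\theta_k$. If $\mathbf 1\Vdash\theta_k$, then $\theta_k$ is true for $H$, so $k\in y$. Thus $y=\{k:\mathbf 1\Vdash\theta_k\}\in V_n$ by definability of forcing, and $y\in R_n$.

So in $M$ the reals are the union of the countable sets $R_n$. (The sequence $\bar R$ is a ladder as it stands: (L2) was shown above, and (L3) holds because $L[x\oplus y]\subseteq V_n$ for $x,y\in R_n$.)

\emph{Countable choice fails.} In any model where $\mathbb R=\bigcup_nC_n$ with $C_n$ countable and nonempty, let $Z_n$ be the nonempty set of reals enumerating $C_n$. A choice function $n\mapsto z_n\in Z_n$ would give the surjection $(n,k)\mapsto(z_n)_k$ from $\omega\times\omega$ onto $\mathbb R$, contradicting Cantor's theorem.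
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $N$ be a transitive set model of $\mathsf{ZF}$. Its constructible part is some $L_\beta\models\mathsf{ZFC}$. Using the canonical well-order of $L_\beta$ to form a countable elementary submodel and collapsing it, we get a countable $L_\alpha\models\mathsf{ZFC}$. A generic $G$ over $L_\alpha$ exists, and the model $M\subseteq L_\alpha[G]$ of Theorem~\ref{thm:FL} is countable and satisfies $\mathsf{ZF}+\neg\mathsf{AC}$. So a Sacks-generic $s$ over $M$ exists, and Theorem~\ref{thm:main} provides $b$.

Without a set model, force over $L$ with $P$ and then over $L[G]$ with the poset $\mathbb S$ computed in $M=L(\bar R)$. In $L[G][s]$ the inner model $M$ satisfies $\mathsf{ZF}+\neg\mathsf{AC}$. The real $s$ is Sacks-generic over $M$, because every dense subset of $\mathbb S$ in $M$ lies in $L[G]$. Theorem~\ref{thm:main} gives $M\subsetneq M[b]\subsetneq M[s]$, where $M[b]=L(\bar R,b)$ is the least inner model containing $\bar R$ and $b$.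
\end{proof}

The sets $Z_n$ at the end of the proof of Theorem~\ref{thm:FL} are sets of reals, so the models of Theorem~\ref{thm:main} violate even countable choice for sets of reals. Whether principles strictly weaker than $\mathsf{DC}_{\mathbb R}$, such as countable choice for sets of reals, suffice for the minimality lemma is not determined here.

\begin{thebibliography}{9}

\bibitem{FL} Feferman and Levy, Notices AMS 10 (1963), 593.

\bibitem{Jech} Jech, \emph{The Axiom of Choice}.

\bibitem{Williams} Kameryn J Williams, \emph{The Structure of Models of Second-order Set Theories}, arXiv:1804.09526 (2018).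

\end{thebibliography}
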